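# Bits stored in a stable letter: closure and effective closure in the space of marked groups

## 1. The group $\Gamma(D,\chi)$ and the bits it stores

Let $B$ be a group, $D\le B$ a subgroup, and $\chi:D\to\mathbb Z$ a homomorphism. Let $z$ generate an infinite cyclic group, and work in $B\times\langle z\rangle$. Put $D^\chi=\{dz^{\chi(d)}:d\in D\}$. Since $z$ is central and $\chi$ is a homomorphism, $d\mapsto dz^{\chi(d)}$ is an isomorphism from $D$ onto the subgroup $D^\chi$. So we may form the HNN extension
$$\Gamma(D,\chi)=\langle B\times\langle z\rangle,\ \kappa\mid \kappa^{-1}d\kappa=dz^{\chi(d)}\ (d\in D)\rangle .\tag{1}$$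
By definition,
$$d^{-1}\kappa^{-1}d\kappa=z^{\chi(d)}\qquad(d\in D).\tag{2}$$
The group $\Gamma(D,\chi)$ therefore remembers the function $\chi$: whoever can solve its word problem can read $\chi$ off, at least when the values are known to be $0$ or $1$. We also write $\Gamma(R,0)$ for the case $D=R$, $\chi=0$.

To compute in such groups we use Britton's Lemma (Lyndon–Schupp, *Combinatorial Group Theory*, Ch. IV.2). Let $G$ be a group with isomorphisms $\psi_j:A_j\to A_j'$ between subgroups of $G$, and let
$$G^*=\langle G,\ r_j\mid r_j^{-1}ar_j=\psi_j(a),\ a\in A_j\rangle .$$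
A word $g_0r_{j_1}^{\epsilon_1}g_1\cdots r_{j_l}^{\epsilon_l}g_l$ (with $g_i\in G$, $\epsilon_i=\pm1$) is *reduced* if it contains no *pinch*, that is, no $r_j^{-1}gr_j$ with $g\in A_j$ and no $r_jgr_j^{-1}$ with $g\in A_j'$.

**Britton's Lemma.** $G$ embeds in $G^*$, and a reduced word with $l\ge1$ stable letters is $\ne1$ in $G^*$.

**Lemma 1.** If two reduced words $g_0r_{j_1}^{\epsilon_1}g_1\cdots g_l$ and $g_0'r_{j_1'}^{\epsilon_1'}g_1'\cdots g'_{l'}$ are equal in $G^*$, then $l=l'$, the stable letters with their exponents coincide, and, for $l\ge1$, $g_0^{-1}g_0'$ lies in $A_{j_1}$ if $\epsilon_1=1$ and in $A'_{j_1}$ if $\epsilon_1=-1$.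

*Proof.* If $l=l'=0$ there is nothing to show. Otherwise the word
$$g_l^{-1}r_{j_l}^{-\epsilon_l}\cdots r_{j_1}^{-\epsilon_1}\,(g_0^{-1}g_0')\,r_{j_1'}^{\epsilon_1'}\cdots g'_{l'}$$
is $1$ and has stable letters, so it contains a pinch. The two halves are reduced, so the pinch is in the middle. Hence $l,l'\ge1$, $j_1=j_1'$, $\epsilon_1=\epsilon_1'$, and $c=g_0^{-1}g_0'$ lies in $A_{j_1}$ or $A'_{j_1}$ as claimed. Now $r_{j_1}^{-\epsilon_1}cr_{j_1}^{\epsilon_1}=\psi_{j_1}^{\epsilon_1}(c)\in G$, so $g_1r_{j_2}^{\epsilon_2}\cdots g_l$ and $(\psi_{j_1}^{\epsilon_1}(c)g_1')r_{j_2'}^{\epsilon_2'}\cdots g'_{l'}$ are equal, reduced, and shorter. Induct. $\square$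

**Lemma 2.** Suppose there are finitely many stable letters, $G$ is finitely generated with decidable word problem, membership in all $A_j,A_j'$ is decidable, and all $\psi_j^{\pm1}$ are computable. Then every word can be effectively brought to reduced form, and the word problem of $G^*$ is decidable, uniformly in the given algorithms.

*Proof.* Search for a pinch and replace it by its value in $G$. This removes two stable letters, so the process ends with a reduced word. If stable letters remain, the element is $\ne1$. If not, ask in $G$. $\square$

For $\Gamma(D,\chi)$ the two associated subgroups are recognized by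
$$bz^c\in D\iff c=0,\ b\in D;\qquad bz^c\in D^\chi\iff b\in D,\ c=\chi(b)\qquad(b\in B).\tag{3}$$
So if $B$ is finitely generated with decidable word problem, membership in $D$ is decidable and $\chi$ is computable on $D$, then $\Gamma(D,\chi)$ has decidable word problem, uniformly.

The second property of the construction is that a limit can lose all the bits.

**Lemma 3.** Let $R\le D_m\le B$ and $\chi_m:D_m\to\mathbb Z$ for $m\in\mathbb N$, with $\chi_m|_R=0$ for all $m$ and $D_m\cap D_{m'}=R$ for $m\ne m'$. For every word $W=b_0\kappa^{\epsilon_1}b_1\cdots\kappa^{\epsilon_l}b_l$ with $b_i\in B\times\langle z\rangle$, and for all but finitely many $m$: $W=1$ in $\Gamma(D_m,\chi_m)$ if and only if $W=1$ in $\Gamma(R,0)$.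

*Proof.* Induct on $l$. If $l=0$, then $W$ lies in $B\times\langle z\rangle$, which embeds in all these groups. Let $l\ge1$, and write a coefficient as $b_i=bz^c$ with $b\in B$.

If $b\in R$, then $b\in D_m$ and $\chi_m(b)=0$, so by (3) each of $b_i\in D_m$, $b_i\in D_m^{\chi_m}$, $b_i\in R$ is equivalent to $c=0$. If $b\notin R$, then $b\in D_m$ for at most one $m$, because two different $m$ would give $b\in D_m\cap D_{m'}=R$. For all other $m$, $b_i$ lies in none of $D_m$, $D_m^{\chi_m}$, $R$.

Hence for almost all $m$ the pinches of $W$ in $\Gamma(D_m,\chi_m)$ and in $\Gamma(R,0)$ are at the same places. If there are none, $W\ne1$ in both groups by Britton. If $\kappa^{-\epsilon}b_i\kappa^{\epsilon}$ is a pinch, then $b_i\in R$, and $\kappa^{-\epsilon}b_i\kappa^\epsilon=b_i$ in both groups because $\chi_m(b_i)=0$. Replacing it gives a word that does not depend on $m$ and has $l-2$ letters $\kappa^{\pm1}$; use induction. $\square$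

**Example.** Let $B$ be free on $x,t$, let $t_m=x^{-m}tx^m$, $D_m=\langle t_m\rangle$, $\chi_m(t_m)=i_m\in\{0,1\}$ and $R=1$. The $t_m$ are part of a basis of the kernel of $x\mapsto1,\ t\mapsto0$, so $D_m\cap D_{m'}=1$ for $m\ne m'$. The group
$$\langle x,t,z,\kappa\mid [z,x]=[z,t]=1,\ \kappa^{-1}t_m\kappa=t_mz^{i_m}\rangle$$
stores the bit $i_m$: the word $t_m^{-1}\kappa^{-1}t_m\kappa$ is $1$ or $z$. By Lemma 3, whatever the bits are, each fixed word is eventually treated as in $(B\times\langle z\rangle)*\langle\kappa\rangle$, where no bit is stored.

Here is what the construction is for. Suppose an algorithm must produce, as close as we like to the limit, a group from a prescribed set of groups of this kind. Then it must commit to stored bits. In the example it can always take $i_m=0$. The proof below arranges a set in which the bits are constrained so that no algorithm can find admissible ones, although admissible ones always exist and an algorithm can recognize the groups of the set.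

## 2. Marked groups, closure, and effective closure

**Definition (marked groups).** A marked group is a pair $(G,S)$ with $G$ countable and $S=(s_1,\dots,s_k)$, $k\ge1$, a tuple generating $G$. Two marked groups with the same $k$ are identified when $s_i\mapsto s_i'$ extends to an isomorphism. Words are taken over the $2k$ formal letters $s_1,\dots,s_k,s_1^{-1},\dots,s_k^{-1}$, so repeated or trivial generators cause no confusion.

**Definition (topology).** Two $k$-marked groups are at distance at most $2^{-n}$ exactly when the same words of length at most $n$ define the identity in both. We then say that they *agree up to length $n$*. We take the distance to be $2^{-n}$ for the largest such $n$, and $0$ if there is no largest. Marked groups with different $k$ are at distance $1$.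

Consequently, for $m\in\mathbb N$,
$$B(y,2^{-m})=\{\text{marked groups with the same } k \text{ as } y \text{ that agree with } y \text{ up to length } m+1\}.\tag{4}$$
For instance, $\mathbb Z/N$, marked by $1$, agrees with $\mathbb Z$ up to length $N-1$: a word of length at most $N-1$ has exponent sum of absolute value less than $N$, so it is trivial in $\mathbb Z/N$ if and only if the sum is $0$.

**Definition (names).** $X$ is the set of marked groups with decidable word problem. A $\nu$-name of $(G,S)$ is the number $k$ together with a code of a Turing machine deciding which words define the identity. A $\tau$-name of a basic ball $B(y,2^{-m})$ is a $\nu$-name of $y$ together with $m$. A set $A\subseteq X$ is *$\nu$-semi-decidable* if some procedure, given any $\nu$-name of a point $x\in X$, halts if and only if $x\in A$; it is *$\nu$-decidable* if some procedure, given any $\nu$-name of a point $x\in X$, decides whether $x\in A$.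

By (4), whether a point lies in a ball can be decided from names. A ball centered at a $k$-marked group consists of $k$-marked groups, so the set $X_k\subseteq X$ of $k$-marked groups can be treated as a space of its own.

**Definition (effective closure).** $x\in\overline A^{+}$ means: there is a partial computable function which, given any $\tau$-name of a basic open set $O$ with $x\in O$, outputs a $\nu$-name of a point of $A\cap O$.

Nothing is required on names of balls that miss $x$, and two names of the same ball may lead to different points. Always $\overline A^{+}\subseteq\overline A$.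

**Example.** Let $x=\mathbb Z$ and $A=\{\mathbb Z/N:N\ge1\}$ in $X_1$. Given a name $(y,m)$ of a ball containing $\mathbb Z$, output a name of $\mathbb Z/(m+2)$. It agrees with $\mathbb Z$ up to length $m+1$, and so does $y$, so it lies in the ball. Hence $\mathbb Z\in\overline A^{+}$.

The space satisfies the *identification condition* if $\overline A=\overline A^{+}$ for every $\nu$-semi-decidable $A$. The question, from Emmanuel Rauzy, "A generalization of Markov's approach to the continuity problem for Type 1 computable functions", arXiv:2311.15857 (2023), is whether the space of marked groups satisfies it. In plain words: if we can recognize the points of $A$, and points of $A$ exist arbitrarily close to $x$, can an algorithm produce such points? The answer is no.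

**Theorem 1.** There are $K$, a point $\xi\in X$ that is a $K$-marked group, and a $\nu$-semi-decidable $A\subseteq X$ such that $\xi\in\overline A$ but $\xi\notin\overline A^{+}$.

Write $(\varphi_a)$ for a standard numbering of the partial computable functions.

**Theorem 2.** For every $k\ge2$ there are $\xi_k\in X_k$ and an open $A_k\subseteq X_k$ such that:

1. $A_k$ is $\nu$-decidable, and from a name of a point of $A_k$ one can compute a ball around it contained in $A_k$;
2. $\xi_k\in\overline{A_k}\setminus A_k$; so $1_{A_k}$ is a computable function on $X_k$ that is discontinuous at $\xi_k$;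
3. for an oracle $Z$, there is a $Z$-computable partial function sending every $\tau$-name of a basic open $O\ni\xi_k$ to a $\nu$-name of a point of $A_k\cap O$ if and only if $Z$ computes a total $s:\mathbb N\to\{0,1\}$ with $s(a)=i$ whenever $\varphi_a(a)=i\in\{0,1\}$ (i.e. $Z$ has PA degree). In particular $\xi_k\notin\overline{A_k}^{+}$.

For $k=1$ the identification condition holds on $X_1$. Hence $X_k$ satisfies the identification condition if and only if $k=1$.

## 3. Cyclic groups, and sets containing a computable approximating sequence

The case $k=1$ can be done by hand, and it shows what a counterexample has to avoid.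

**Proof of the case $k=1$ of Theorem 2.** The points of $X_1$ are $\mathbb Z/n$ ($n\ge1$), with names computable from $n$, and $\mathbb Z$. Each $\mathbb Z/n$ is isolated: it is the only $1$-marked group in which $s^n=1$ and $s^i\ne1$ for $0<i<n$, a condition on words of length at most $n$. Let $A\subseteq X_1$ be semi-decidable and $x\in\overline A$. If $x\in A$, which is always so when $x$ is isolated, the constant function giving a name of $x$ shows $x\in\overline A^{+}$. Otherwise $x=\mathbb Z\notin A$. Given a $\tau$-name of a ball $O\ni\mathbb Z$, search in parallel for $n$ with $\mathbb Z/n\in O$ (decidable) and $\mathbb Z/n\in A$ (semi-decidable). Such an $n$ exists because $\mathbb Z\in\overline A$ and $\mathbb Z\notin A$. Output a name of $\mathbb Z/n$. $\square$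

The argument used that a computable list of names reaches every point that matters. More generally, *if $A$ contains points $y_0,y_1,\dots$ with names computable from the index, and $x$ is in the closure of $\{y_0,y_1,\dots\}$, then $x\in\overline A^{+}$*: given a ball around $x$, search for the first $y_n$ in it. So our $A$ must accumulate at $\xi$ while no computable sequence inside $A$ does. In the example of Section 1 the sequence with all $i_m=0$ is computable, so storing unconstrained bits is not enough.

## 4. Tables separating $U_0$ from $U_1$

The constraint on the bits comes from computability theory. Put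
$$U_i=\{a:\varphi_a(a)=i\}\qquad(i=0,1).$$

**Definition.** A *separator* is a total $s:\mathbb N\to\{0,1\}$ with $s(a)=i$ for all $a\in U_i$, $i=0,1$. An *$m$-separator* is a map $\sigma:\{0,\dots,m\}\to\{0,1\}$ with $\sigma(a)=i$ for all $a\le m$ with $a\in U_i$.

For each $m$ there is an $m$-separator, since values at $a\notin U_0\cup U_1$ are free. If $u$ of the numbers $0,\dots,m$ lie outside $U_0\cup U_1$, there are exactly $2^u$ of them. Each is a finite object, hence computable.

**Lemma 4.** No separator is computable. In particular, no algorithm produces, for each $a$, an $m$-separator with some $m\ge a$.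

*Proof.* If $s$ were a computable separator and $\varphi_a=1-s$, then $\varphi_a(a)=1-s(a)$, so $a\in U_{1-s(a)}$ and $s(a)=1-s(a)$, a contradiction. If an algorithm produced from each $a$ such an $m$-separator $\sigma$, then $s(a)=\sigma(a)$ would be a computable separator. $\square$

**A single group with the whole table does not exist in $X$.** The first thing to try is a set defined by one infinite requirement: fix words $W_a$ computable from $a$, and ask for marked groups with $z\ne1$ in which $W_a=z^i$ whenever $a\in U_i$, for all $a$. No point of $X$ satisfies this. Its word problem would compute $s(a)=0$ if $W_a=1$ and $s(a)=1$ otherwise, which is a separator.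

So the table must be cut off at some $m$. We want sets $\Omega_m$ whose points carry an $m$-separator, and $A=\bigcup_m\Omega_m$. If being close to $\xi$ forces $m$ to be large, a selection function for $A$ at $\xi$ contradicts Lemma 4.

There is still an obstacle. We cannot define $\Omega_m$ by listing the equations $W_a=z^i$ for $a\le m$, $a\in U_i$: if this list were computable from $m$, membership in $U_1$ would be decidable, and its characteristic function would be a separator. So the equations must *follow* from finitely many relations that we can write down from $m$ alone. The group itself must carry out the computation of $\varphi_a(a)$. At the same time $\Omega_m$ must contain a group with decidable word problem. The next section builds a machine that makes these two demands compatible.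

## 5. A counter machine that restarts from every configuration

Instructions of a counter machine are "increase $\rho$, go to $q'$" and "if $\rho>0$ decrease $\rho$ and go to $q'$, else go to $q''$", where $\rho$ is a register. By Minsky there is a deterministic counter machine $C$ with registers $\mathsf c_1,\dots,\mathsf c_\delta$ which, started in its initial state $q_{in}$ (not a halting state) with $\mathsf c_1=a$ and all other registers $0$, halts in state $out_i$ if $a\in U_i$ $(i=0,1)$ and does not halt if $a\notin U_0\cup U_1$. Its halting states are $out_0$ and $out_1$.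

**What the machine must allow.** Later we need, for each $m$, disjoint decidable sets $E_0,E_1$ of configurations such that a configuration is in $E_i$ if and only if its successor is, and such that $E_i$ contains the halting configuration "state $H_i$, register $\mathsf b$ equal to $m$, the rest $0$". The set $E_i$ will be the place where $\chi$ takes the value $i$.

**The direct design fails.** Add registers $\mathsf a,\mathsf b$ and let a machine copy $\mathsf a$ into $\mathsf c_1$, run $C$, and on reaching $out_i$ empty the $\mathsf c$'s, move $\mathsf a$ into $\mathsf b$ and halt in $H_i$. Consider the configuration in which $C$ is about to start, $\mathsf c_1=a'$, $\mathsf a=0$, $\mathsf b=m$, the rest $0$. If $a'\in U_i$, it runs into state $H_i$ with $\mathsf b=m$ and the rest $0$, so it belongs to $E_i$. Then "$s(a')=1$ if this configuration is in $E_1$, and $s(a')=0$ otherwise" is a computable separator, against Lemma 4. So such $E_0,E_1$ do not exist. The harm comes from configurations whose working register $\mathsf c_1$ is unrelated to the input register $\mathsf a$. The remedy is a clock: after a bounded time the machine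 discards all its working memory and starts again from $\mathsf a$.

**The machine $N$.** Its registers are $\mathsf c_1,\dots,\mathsf c_\delta,\mathsf a,\mathsf b,\mathsf s,\mathsf g,\mathsf v$. It runs through the following phases.

1. *Head state $P$*: decrease $\mathsf g$ if $\mathsf g>0$; in both cases go on.
2. *Empty* $\mathsf c_1,\dots,\mathsf c_\delta,\mathsf g,\mathsf v$, one after the other, by loops "decrease until $0$".
3. *Copy $\mathsf a$ to $\mathsf c_1$*: loop (decrease $\mathsf a$; increase $\mathsf g$, increase $\mathsf c_1$) until $\mathsf a=0$; then loop (decrease $\mathsf g$; increase $\mathsf a$) until $\mathsf g=0$.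
4. *Increase* $\mathsf s$.
5. *Copy $\mathsf s$ to $\mathsf v$* in the same way, via $\mathsf g$.
6. *Simulate*: for each non-halting state $q$ of $C$ there are states $(q,tick)$ and $(q,act)$. In $(q,tick)$: if $\mathsf v>0$ decrease $\mathsf v$ and go to $(q,act)$, else go to $P$. The state $(q,act)$ performs the instruction of $C$ and goes to $(q',tick)$, where $q'$ is the next state of $C$. The phase starts at $(q_{in},tick)$, and $(out_i,tick)$ means the first state of Finish$_i$.
7. *Finish$_i$* $(i=0,1)$: empty $\mathsf c_1,\dots,\mathsf c_\delta,\mathsf v,\mathsf g,\mathsf s$; then loop (decrease $\mathsf a$; increase $\mathsf b$) until $\mathsf a=0$; then go to $H_i$. The states $H_0,H_1$ are halting.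

**Lemma 5.** (a) From every configuration whatsoever (any state, any register contents), $N$ reaches state $P$, $H_0$ or $H_1$ after finitely many steps.

(b) Start $N$ in state $P$ with contents $a,b,s$ of $\mathsf a,\mathsf b,\mathsf s$ and anything in the other registers. If $C$ on input $a$ does not halt within $s+1$ steps, $N$ next arrives at $P$ with contents $a,b,s+1$ of $\mathsf a,\mathsf b,\mathsf s$. If $C$ halts within $s+1$ steps in $out_i$ (so $a\in U_i$), then $N$ does not return to $P$ and halts in $H_i$ with $\mathsf b$ containing $a+b$ and all other registers $0$. Hence $N$ halts from such a configuration if and only if $a\in U_0\cup U_1$, and it halts in $H_i$ if $a\in U_i$.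

*Proof.* (a) Each loop in phases 2, 3, 5, 7 decreases a register that is not increased in that loop, so it ends. In phase 6 the register $\mathsf v$ drops at every tick except the last and is never increased, so this phase ends too, in $P$ or in some Finish$_i$. The phases follow each other in the listed order, and Finish$_i$ leads to $H_i$.

(b) Phases 1 and 2 make the $\mathsf c$'s, $\mathsf g$ and $\mathsf v$ zero. After phase 3 we have $\mathsf c_1=a$, $\mathsf a=a$, $\mathsf g=0$. After phases 4 and 5 we have $\mathsf s=s+1$, $\mathsf v=s+1$, $\mathsf g=0$. So phase 6 runs $C$ from its initial configuration on input $a$, and after $j$ simulated steps $\mathsf v=s+1-j$. If $C$ has not halted within $s+1$ steps, then at $j=s+1$ the machine is in some $(q,tick)$ with $q$ non-halting and $\mathsf v=0$, so it goes to $P$. The contents of $\mathsf a,\mathsf b,\mathsf s$ are then $a,b,s+1$. If $C$ halts after $j\le s+1$ steps in $out_i$, $N$ enters Finish$_i$, which ends as stated. For the last sentence: if $a\in U_i$, each return to $P$ raises $\mathsf s$ by one until $s+1$ is at least the running time of $C$ on input $a$; if $a\notin U_0\cup U_1$,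 the machine returns to $P$ forever. $\square$

## 6. One step of the machine as a piecewise affine map of $\mathbb Z$

The purpose of this section is to write a step of $N$ in a form that conjugation in a group can perform, and to define the sets $E_i$.

**Step 1: coding.** This step turns configurations into integers. Number the states of $N$ by $0,\dots,Q-1$ (we write $P,H_0,H_1$ also for the numbers of these states), and attach distinct primes $\pi_\rho$ to the registers $\rho$. Write $n\in\mathbb Z$ uniquely as $n=Qu+q$ with $0\le q<Q$. Define a partial map $f:\mathbb Z\to\mathbb Z$ by: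

* if $q$ is halting, $f(Qu+q)$ is undefined;
* if $q$ is "increase $\rho$, go to $q'$", then $f(Qu+q)=Q\pi_\rho u+q'$;
* if $q$ is "if $\rho>0$ decrease $\rho$ and go to $q'$, else go to $q''$", then $f(Q\pi_\rho v+q)=Qv+q'$, and $f(Q\pi_\rho v+Qi+q)=Q\pi_\rho v+Qi+q''$ for $1\le i<\pi_\rho$.

So $f$ is a finite union of maps
$$\alpha_j+m_jv\ \mapsto\ \beta_j+p_jv\quad(v\in\mathbb Z),\qquad j\in J,\tag{5}$$
with $m_j,p_j\ge1$ and pairwise disjoint domains $\alpha_j+m_j\mathbb Z$. For example, with $Q=3$, $\pi_\rho=2$ and state $0$ being the test instruction with $q'=1$, $q''=2$, we get $f(6v)=3v+1$ and $f(6v+3)=6v+5$.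

Call $n=Qu+q$ *proper* if $u=\prod_\rho\pi_\rho^{e_\rho}$ with all $e_\rho\ge0$. Then $n$ codes the configuration with state $q$ and contents $e_\rho$, and $f$ acts on it as one step of $N$: multiplying or dividing $u$ by $\pi_\rho$ increases or decreases $\rho$, and $e_\rho=0$ means $\pi_\rho\nmid u$. For $u\ne0$ the part of $u$ coprime to all $\pi_\rho$, with its sign, is unchanged by $f$, and $u=0$ stays $0$. So for $n\in\mathrm{dom}f$: $n$ is proper if and only if $f(n)$ is proper.

Let $h_{i,m}=Q\pi_{\mathsf b}^m+H_i$ be the code of state $H_i$ with $\mathsf b=m$ and all other registers $0$. For $a\le m$ let $n_{m,a}=Q\pi_{\mathsf a}^a\pi_{\mathsf b}^{m-a}+P$ be the code of state $P$ with $\mathsf a=a$, $\mathsf b=m-a$ and all other registers $0$. Lemma 5(b) gives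
$$a\le m,\ a\in U_i\ \Longrightarrow\ f^r(n_{m,a})=h_{i,m}\text{ for some }r.\tag{6}$$
The register $\mathsf b$ serves to make all the inputs $a\le m$ end in the same two configurations $h_{0,m},h_{1,m}$.

**Step 2: the sets $E_i$.** This step shows that a finite table $\sigma$ is enough to label all configurations. For proper $n$ let $\lambda(n)$ be the first configuration in the orbit $n,f(n),f^2(n),\dots$ with state $P$, $H_0$ or $H_1$; it exists by Lemma 5(a). For an $m$-separator $\sigma$ let $E_i=E_i^{m,\sigma}$ be the set of proper $n$ such that either $\lambda(n)$ has state $P$ and contents $a,b$ of $\mathsf a,\mathsf b$ with $a+b=m$ and $\sigma(a)=i$, or $\lambda(n)$ is the configuration coded by $h_{i,m}$. Put $E^{m,\sigma}=E_0\cup E_1$.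

**Lemma 6.**
(a) $E_0\cap E_1=\emptyset$, and $E_0,E_1$ are decidable uniformly in $(m,\sigma)$.
(b) $h_{i,m}\in E_i$.
(c) $E^{m,\sigma}\cap E^{m',\sigma'}=\emptyset$ for $m\ne m'$.
(d) For $n\in\mathrm{dom}f$: $n\in E_i\iff f(n)\in E_i$.

*Proof.* (a) The configuration $\lambda(n)$ determines at most one $i$. To decide, factor $u$ to see whether $n$ is proper, run $N$ until $\lambda(n)$, and look. (b) $\lambda(h_{i,m})$ is the configuration coded by $h_{i,m}$ itself. (c) If $n\in E^{m,\sigma}$, the sum of the contents of $\mathsf a$ and $\mathsf b$ in $\lambda(n)$ is $m$.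

(d) We may assume that $n$ is proper, equivalently that $f(n)$ is. The state of $n$ is not halting. If it is not $P$, then $\lambda(n)=\lambda(f(n))$. Let it be $P$, with contents $a,b$; then $\lambda(n)$ is $n$ itself. By Lemma 5(b) there are two cases. Either $\lambda(f(n))$ has state $P$ with the same $a,b$, and the claim is clear. Or $a\in U_{i'}$ for some $i'$ and $\lambda(f(n))$ is the configuration $h_{i',a+b}$. In this case $f(n)\in E_i$ if and only if $a+b=m$ and $i=i'$, while $n\in E_i$ if and only if $a+b=m$ and $\sigma(a)=i$. If $a+b=m$, then $a\le m$, so $\sigma(a)=i'$ because $\sigma$ is an $m$-separator. The two conditions agree. $\square$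

The second case of (d) is the only place where we need $\sigma$ to be an $m$-separator and not an arbitrary table.

## 7. The group $B$, where conjugation by stable letters performs $f$

Let $F$ be free on $x,t$, put $t_n=x^{-n}tx^n$ for $n\in\mathbb Z$, and let $\eta:F\to\mathbb Z$ send $x\mapsto1$, $t\mapsto0$. Then $T=\ker\eta$ is free on $(t_n)_{n\in\mathbb Z}$. For $E\subseteq\mathbb Z$ put $T_E=\langle t_n:n\in E\rangle$; as the $t_n$ are a basis, $T_E\cap T_{E'}=T_{E\cap E'}$.

For $m\ge1$ let $A(\alpha,m)=\langle t_\alpha,x^m\rangle$. Conjugation $g\mapsto x^\alpha gx^{-\alpha}$ carries it to $\langle t,x^m\rangle$, so it is free on $t_\alpha,x^m$. An element $g$ lies in it if and only if all $x$-exponents in the reduced form of $x^\alpha gx^{-\alpha}$ are divisible by $m$, and then this form gives $g$ as a word in $t_\alpha,x^m$. The kernel of $\eta$ on $A(\alpha,m)$ is the normal closure of $t_\alpha$ in $A(\alpha,m)$, which is generated by the elements $x^{-ml}t_\alpha x^{ml}=t_{\alpha+ml}$. Hence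
$$A(\alpha,m)\cap T=T_{\alpha+m\mathbb Z}.\tag{7}$$

With the data of (5) put $A_j=A(\alpha_j,m_j)$, $A_j'=A(\beta_j,p_j)$, and let $\psi_j:A_j\to A_j'$ be the isomorphism $t_{\alpha_j}\mapsto t_{\beta_j}$, $x^{m_j}\mapsto x^{p_j}$. Let
$$B=\langle x,t,r_j\ (j\in J)\mid r_j^{-1}t_{\alpha_j}r_j=t_{\beta_j},\ r_j^{-1}x^{m_j}r_j=x^{p_j}\rangle,$$
an HNN extension of $F$ with finitely many defining relations. By Lemma 2 its word problem is decidable. If $n=\alpha_j+m_jv$, then $t_n=x^{-m_jv}t_{\alpha_j}x^{m_jv}$, and conjugating by $r_j$ gives $x^{-p_jv}t_{\beta_j}x^{p_jv}$. So the relations imply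
$$r_j^{-1}t_nr_j=t_{f(n)}\qquad(n\in\alpha_j+m_j\mathbb Z).\tag{8}$$

Call $E\subseteq\mathbb Z$ *invariant* if $n\in E\iff f(n)\in E$ for all $n\in\mathrm{dom}f$. For invariant $E$ let
$$D_E=\langle T_E,\ r_j\ (j\in J)\rangle\le B,\qquad R=D_\emptyset=\langle r_j\ (j\in J)\rangle .$$

**Lemma 7.** Let $E,E'$ be invariant.

(a) $D_E$ is the HNN extension of $T_E$ with stable letters $r_j$ and the isomorphisms $\psi_j|:T_E\cap A_j\to T_E\cap A_j'$. A reduced word of this extension is reduced in $B$, and $D_E\cap F=T_E$. If $\chi_0:E\to\mathbb Z$ satisfies $\chi_0(n)=\chi_0(f(n))$ for $n\in E\cap\mathrm{dom}f$, there is a homomorphism $\chi:D_E\to\mathbb Z$ with $\chi(t_n)=\chi_0(n)$ $(n\in E)$ and $\chi(r_j)=0$.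

(b) If $E\cap E'=\emptyset$, then $D_E\cap D_{E'}=R$.

(c) If $E$ is decidable, membership of words of $B$ in $D_E$ is decidable; if also $\chi_0$ is computable, then $\chi$ is computable on $D_E$. This is uniform.

*Proof of (a): the structure of $D_E$.* By (7), $T_E\cap A_j=T_E\cap T_{\alpha_j+m_j\mathbb Z}=T_{E\cap(\alpha_j+m_j\mathbb Z)}$, and likewise $T_E\cap A_j'=T_{E\cap(\beta_j+p_j\mathbb Z)}$. The map $\psi_j$ sends $t_n\mapsto t_{f(n)}$ for $n\in\alpha_j+m_j\mathbb Z$, and here $n\mapsto f(n)$ is a bijection onto $\beta_j+p_j\mathbb Z$. By invariance $\psi_j$ maps the first intersection onto the second. So the abstract HNN extension $\tilde D$ of $T_E$ exists, and it maps onto $D_E$.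

A coefficient in $T_E$ that lies in $A_j$ (or $A_j'$) lies in $T_E\cap A_j$ (or $T_E\cap A_j'$). Hence a pinch in $B$ of a word with coefficients in $T_E$ is already a pinch in $\tilde D$, and reduced words of $\tilde D$ are reduced in $B$. Take a nontrivial element of $\tilde D$ in reduced form. If it has stable letters, its image in $B$ is nontrivial by Britton; if not, it is a nontrivial element of $T_E\le F\le B$. So $\tilde D\to B$ is injective. A reduced word $w$ with stable letters is not equal to any $g\in F$, since $wg^{-1}$ is again reduced with stable letters. So $D_E\cap F=T_E$.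

Finally $\chi$ is defined on the free group $T_E$ by $\chi_0$, and it respects the relations $r_j^{-1}t_nr_j=t_{f(n)}$, $n\in E\cap(\alpha_j+m_j\mathbb Z)$, which define $\tilde D$.

*Proof of (b): disjoint labels give subgroups that meet only in $R$.* Clearly $R\subseteq D_E\cap D_{E'}$. Let $g\in D_E\cap D_{E'}$. Its reduced forms in $D_E$ and in $D_{E'}$ are both reduced in $B$, so by Lemma 1 they have the same stable letters. Induct on their number $l$. If $l=0$, then $g\in T_E\cap T_{E'}=T_\emptyset=1$. Let $l\ge1$ and
$$g=d_0r_{j_1}^{\epsilon_1}d_1\cdots=d_0'r_{j_1}^{\epsilon_1}d_1'\cdots,\qquad d_i\in T_E,\ d_i'\in T_{E'}.$$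
By Lemma 1 and (7), $d_0^{-1}d_0'\in T_{\mathcal P}$, where $\mathcal P$ is the residue class $\alpha_{j_1}+m_{j_1}\mathbb Z$ if $\epsilon_1=1$ and $\beta_{j_1}+p_{j_1}\mathbb Z$ if $\epsilon_1=-1$. Write $d_0,d_0'$ as reduced words in the basis $(t_n)$. As $E\cap E'=\emptyset$, nothing cancels in $d_0^{-1}d_0'$, so every letter has index in $\mathcal P$, and $d_0\in T_{E\cap\mathcal P}$. Then $d_0r_{j_1}^{\epsilon_1}=r_{j_1}^{\epsilon_1}\psi_{j_1}^{\epsilon_1}(d_0)$ with $\psi_{j_1}^{\epsilon_1}(d_0)\in T_E$ by invariance. So
$$r_{j_1}^{-\epsilon_1}g=\bigl(\psi_{j_1}^{\epsilon_1}(d_0)d_1\bigr)r_{j_2}^{\epsilon_2}\cdots$$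
is reduced with $l-1$ stable letters. It lies in $D_E\cap D_{E'}$ because $r_{j_1}\in R$. By induction it lies in $R$, hence so does $g$.

*Proof of (c): an algorithm for membership.* Bring the given word effectively to a form $g=g_0r_{j_1}^{\epsilon_1}g_1\cdots r_{j_l}^{\epsilon_l}g_l$ that is reduced in $B$ (Lemma 2). If $l=0$, then by (a) $g\in D_E$ if and only if $g_0\in T_E$, that is, $\eta(g_0)=0$ and all indices in the reduced expression of $g_0$ in the $t_n$ are in $E$.

Let $l\ge1$. Let $A(\alpha,m)$ be $A_{j_1}$ if $\epsilon_1=1$ and $A_{j_1}'$ if $\epsilon_1=-1$, and put $\mathcal P=\alpha+m\mathbb Z$. If $g\in D_E$, compare with a reduced form of $g$ in $D_E$, whose first coefficient is some $d_0\in T_E$: Lemma 1 gives $d_0^{-1}g_0\in A(\alpha,m)$, so $g_0\in T_EA(\alpha,m)$. This condition is decidable, because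
$$g_0\in T_EA(\alpha,m)\iff m\mid\eta(g_0)\ \text{ and }\ g_0x^{-\eta(g_0)}\in T_ET_{\mathcal P}.$$
Indeed, if $g_0=dc$ with $d\in T_E$, $c\in A(\alpha,m)$, then $\eta(g_0)=\eta(c)\in m\mathbb Z$ and $cx^{-\eta(c)}\in A(\alpha,m)\cap T=T_{\mathcal P}$. Conversely, if $g_0x^{-\eta(g_0)}=dp$ with $d\in T_E$, $p\in T_{\mathcal P}$, then $g_0=d\cdot px^{\eta(g_0)}$ and $px^{\eta(g_0)}\in A(\alpha,m)$. And an element of $T$ lies in $T_ET_{\mathcal P}$ if and only if its reduced word in the $t_n$ consists of letters with indices in $E$ followed by letters with indices in $\mathcal P$: in a product of two reduced words, what remains after cancellation is a prefix of the first followed by a suffix of the second.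

If the condition fails, $g\notin D_E$. If it holds, we obtain $g_0=dc$ with $d\in T_E$ and $c\in A(\alpha,m)$. Then $d^{-1}g=r_{j_1}^{\epsilon_1}\psi_{j_1}^{\epsilon_1}(c)g_1r_{j_2}^{\epsilon_2}\cdots g_l$. As $d,r_{j_1}\in D_E$, we have $g\in D_E$ if and only if the word $\psi_{j_1}^{\epsilon_1}(c)g_1r_{j_2}^{\epsilon_2}\cdots g_l$, reduced with $l-1$ stable letters, is in $D_E$. Recurse. In the positive case we obtain $g$ as a word in the $t_n$ $(n\in E)$ and the $r_j$, and we compute $\chi(g)$ from it. $\square$

With $E=\emptyset$, (a) says that $R$ is free on the $r_j$ and $R\cap F=1$.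

## 8. The groups $\Gamma_{m,\sigma}$, their limit $\Gamma_\infty$, and the sets $\Omega_m$

**Step 1: the points.** Here the finite table is put into a group. Given $m$ and an $m$-separator $\sigma$, the sets $E_0,E_1$ and $E=E^{m,\sigma}$ are invariant by Lemma 6(d). The function $\chi_0=i$ on $E_i$ satisfies the condition of Lemma 7(a), again by Lemma 6(d). Let $\chi$ be the resulting homomorphism on $D_E$ and put
$$\Gamma_{m,\sigma}=\Gamma(D_{E^{m,\sigma}},\chi),\qquad \Gamma_\infty=\Gamma(R,0),$$
marked by $S=(x,t,(r_j)_{j\in J},z,\kappa)$, which has $K=|J|+4$ elements. By Lemma 6(a), Lemma 7(c) and (3), the word problem of $\Gamma_{m,\sigma}$ is decidable uniformly in $(m,\sigma)$, so a $\nu$-name can be computed from $(m,\sigma)$. The word problem of $\Gamma_\infty$ is decidable too (the case $E=\emptyset$). Put $\xi=(\Gamma_\infty,S)\in X$.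

**Step 2: the set $A$.** Now we isolate finitely many relations that we can write down without knowing $\sigma$. Let $\mathcal R_m$ consist of the defining relations of $B$, the relations $[z,x]=[z,t]=[z,r_j]=1$ and $[\kappa,r_j]=1$ $(j\in J)$, and
$$\kappa^{-1}t_{h_{0,m}}\kappa=t_{h_{0,m}},\qquad \kappa^{-1}t_{h_{1,m}}\kappa=t_{h_{1,m}}z.\tag{9}$$
Let $\Omega_m\subseteq X$ be the set of $K$-marked groups in $X$ that satisfy $\mathcal R_m$ and $z\ne1$, and put $A=\bigcup_m\Omega_m$. The finite sets $\mathcal R_m$ are computable in $m$, so membership in $\Omega_m$ is decidable uniformly in $m$, and $A$ is $\nu$-semi-decidable. Each $\Omega_m$ depends on finitely many words only, so it is clopen: $A$ is the union of a computable sequence of clopen sets, each given by finitely many relations and one irrelation.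

**Lemma 8.** $\Gamma_{m,\sigma}\in\Omega_m$ for every $m$-separator $\sigma$.

*Proof.* The relations of $B\times\langle z\rangle$ hold. As $r_j\in D_E$ and $\chi(r_j)=0$, $\kappa$ commutes with $r_j$. As $h_{i,m}\in E_i$ (Lemma 6(b)), $t_{h_{i,m}}\in D_E$ and $\chi(t_{h_{i,m}})=i$, which is (9). Finally $z\ne1$ because $B\times\langle z\rangle$ embeds. $\square$

**Step 3: every point of $\Omega_m$ carries an $m$-separator.** This is where the group runs the machine. For $a\le m$ let $W_{m,a}$ be the word $t_n^{-1}\kappa^{-1}t_n\kappa$ with $n=n_{m,a}$.

**Lemma 9.** If $G\in\Omega_m$, $a\le m$ and $a\in U_i$, then $W_{m,a}=z^i$ in $G$. Hence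
$$\sigma_{G,m}(a)=\begin{cases}0&\text{if }W_{m,a}=1\text{ in }G,\\1&\text{otherwise}\end{cases}\qquad(0\le a\le m)$$
defines an $m$-separator.

*Proof.* The relations (8) follow from the defining relations of $B$, so they hold in $G$. In the form $t_n=r_jt_{f(n)}r_j^{-1}$ and combined with (6), they give $t_{n_{m,a}}=w\,t_{h_{i,m}}w^{-1}$ in $G$ with $w$ a product of letters $r_j$. Both $\kappa$ and $z$ commute with $w$ in $G$. Using (9),
$$\kappa^{-1}t_{n_{m,a}}\kappa=w\,\kappa^{-1}t_{h_{i,m}}\kappa\,w^{-1}=w\,t_{h_{i,m}}z^i\,w^{-1}=t_{n_{m,a}}z^i .$$
So $W_{m,a}=z^i$. As $z\ne1$ in $G$, we get $\sigma_{G,m}(a)=0$ for $a\in U_0$ and $\sigma_{G,m}(a)=1$ for $a\in U_1$. $\square$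

The lemma concerns *every* point of $\Omega_m$, including groups that have nothing to do with our construction.

**Step 4: close to $\xi$ means large $m$.** Let $L(m)=4h_{1,m}+5$. It is computable and strictly increasing, since $h_{1,m}=Q\pi_{\mathsf b}^m+H_1$.

**Lemma 10.** If $G\in\Omega_m$ agrees with $\xi$ up to length $n$, then $n<L(m)$. In particular this holds if $G\in\Omega_m\cap B(\xi,2^{-n})$, and $\xi\notin A$.

*Proof.* The word $\kappa^{-1}t_{h_{1,m}}\kappa z^{-1}t_{h_{1,m}}^{-1}$ has length $1+(2h_{1,m}+1)+1+1+(2h_{1,m}+1)=L(m)$, and by (9) it is trivial in $G$. In $\Gamma_\infty$ it is reduced, because $t_{h_{1,m}}$ is a nontrivial element of $F$ and $R\cap F=1$, so $t_{h_{1,m}}\notin R$. By Britton it is nontrivial there. So $G$ and $\xi$ do not agree up to length $L(m)$, and $\xi\notin\Omega_m$. $\square$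

**Step 5: convergence for any choice of tables.** This makes $\xi$ a point of $\overline A$.

**Lemma 11.** For any choice of $m$-separators $\sigma_m$, $\Gamma_{m,\sigma_m}\to\xi$ as $m\to\infty$.

*Proof.* Let $D_m$ and $\chi_m$ be the data of $\Gamma_{m,\sigma_m}$. Then $R\le D_m$, $\chi_m|_R=0$, and for $m\ne m'$ we have $D_m\cap D_{m'}=R$ by Lemma 6(c) and Lemma 7(b). Lemma 3 applies: each word is trivial in $\Gamma_{m,\sigma_m}$ if and only if it is trivial in $\Gamma_\infty$, for all but finitely many $m$. Apply this to the finitely many words of length at most $n$. Then $\Gamma_{m,\sigma_m}$ agrees with $\xi$ up to length $n$ for almost all $m$. $\square$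

## 9. No computable selection at $\xi$: proof of Theorem 1

**Step 1: $\xi\in\overline A$.** For each $m$ choose an $m$-separator $\sigma_m$. As $\sigma_m$ is a finite object, $\Gamma_{m,\sigma_m}$ has decidable word problem, so $\Gamma_{m,\sigma_m}\in\Omega_m\subseteq A$ by Lemma 8. Lemma 11 gives $\xi\in\overline A$. It does not matter that the choice of $\sigma_m$ is not computable.

**Step 2: $\xi\notin\overline A^{+}$.** We turn a selection function into a computable separator. Suppose $\xi\in\overline A^{+}$ via a partial computable $\Delta$. Fix a $\nu$-name of $\xi$. For $a\in\mathbb N$ apply $\Delta$ to the corresponding $\tau$-name of $B(\xi,2^{-L(a)})$. This yields a $\nu$-name of some $G\in A\cap B(\xi,2^{-L(a)})$. Search for an $m$ with $G\in\Omega_m$; one is found since $G\in A$. By Lemma 10, $L(a)<L(m)$, so $a<m$. Put $s(a)=\sigma_{G,m}(a)$, computed from the name of $G$. Then $s$ is total and computable, and by Lemma 9, $s(a)=i$ whenever $a\in U_i$. So $s$ is a computable separator, contradicting Lemma 4. Hence the space of marked groups does not satisfy the identification condition. $\blacksquare$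

## 10. Deciding membership in $A$

So far $A$ is only known to be semi-decidable: one searches for $m$. For Theorem 2 we need a bound on this search. The idea is to turn the table carried by the point against itself at a well-chosen index.

**Lemma 12.** $A$ is $\nu$-decidable.

*Proof.* Let $(k,e)$ be a name of a point $y$. If $k\ne K$, answer no. Otherwise let $\theta_e$ be the partial computable function which, on input $a$, searches for the least $m'$ such that $y\in\Omega_{m'}$ according to the machine $e$, then diverges if $a>m'$, and otherwise outputs $1-\sigma_{y,m'}(a)$. By the s-m-n theorem we can compute an index $a(e)$ of $\theta_e$. We claim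
$$y\in A\iff y\in\Omega_{m'}\text{ for some }m'<a(e),$$
and the right-hand side is decidable.

Suppose $y\in A$ but the least $m'$ with $y\in\Omega_{m'}$ satisfies $m'\ge a$, where $a=a(e)$. Then $\varphi_a(a)=\theta_e(a)=1-\sigma_{y,m'}(a)$, that is, $a\in U_{1-\sigma_{y,m'}(a)}$, and $a\le m'$. By Lemma 9, $\sigma_{y,m'}$ is an $m'$-separator, so $\sigma_{y,m'}(a)=1-\sigma_{y,m'}(a)$, a contradiction. The other implication is clear. $\square$

## 11. From $K$ generators to two

This section transports $\xi$ and $A$ to $X_k$ for any $k\ge2$. For a $K$-marked group $(G,(s_1,\dots,s_K))$ let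
$$\Phi(G)=\langle G*F(y_1,y_2),\ u\mid u^{-1}y_1u=y_2,\ u^{-1}y_2^{-i}y_1y_2^iu=s_iy_1^{-i}y_2y_1^i\ (1\le i\le K)\rangle .$$

**Step 1: $\Phi(G)$ is an HNN extension containing $G$.** Let $M$ be generated by the elements $y_2^{-i}y_1y_2^i$ $(0\le i\le K)$. They are part of the basis $(y_2^{-i}y_1y_2^i)_{i\in\mathbb Z}$ of the normal closure of $y_1$ in $F(y_1,y_2)$, so they are a basis of $M$. Let $M'$ be generated by $y_2$ and $s_iy_1^{-i}y_2y_1^i$ $(1\le i\le K)$. The homomorphism $\mathrm{pr}:G*F(y_1,y_2)\to F(y_1,y_2)$ that kills $G$ maps these generators to $y_1^{-i}y_2y_1^i$ $(0\le i\le K)$, which are part of a basis of the normal closure of $y_2$. So the generators of $M'$ satisfy no nontrivial relation: $M'$ is free on them, and $\mathrm{pr}$ is injective on $M'$. Thus conjugation by $u$ is prescribed by an isomorphism $M\to M'$, and $\Phi(G)$ is an HNN extension of $G*F(y_1,y_2)$. In particular $G$ embeds.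

**Step 2: two generators suffice.** In $\Phi(G)$ we have $y_2=u^{-1}y_1u$, and solving the other relations for $s_i$,
$$s_i=\hat s_i(y_1,u):=u^{-1}Y^{-i}y_1Y^iu\cdot y_1^{-i}Y^{-1}y_1^i\quad\text{with }Y=u^{-1}y_1u .\tag{10}$$
So $y_1,u$ generate $\Phi(G)$. We mark it by $(y_1,u,1,\dots,1)$, with $k$ entries, $k\ge2$.

**Step 3: $\Phi:X_K\to X_k$ is computable and continuous.** For this we give one algorithm that decides the word problem of $\Phi(G)$ with the word problem of $G$ as oracle. The word problem of $G*F(y_1,y_2)$ is so decidable, by computing normal forms in the free product. Membership in $M$: the element must lie in $F(y_1,y_2)$ (no nontrivial $G$-syllable in the normal form), have $y_2$-exponent sum $0$, and, written in the basis $(y_2^{-i}y_1y_2^i)_{i\in\mathbb Z}$, involve only indices $0\le i\le K$. Membership in $M'$: given $g$, test in the same manner, with $y_1,y_2$ exchanged, whether $\mathrm{pr}(g)$ lies in $\langle y_1^{-i}y_2y_1^i:0\le i\le K\rangle$. If it does, write it as a word in this basis, and test whether the same word in the generators of $M'$ equals $g$. This is correct because, if $g\in M'$, its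 word in the generators of $M'$ is the one found from $\mathrm{pr}(g)$. The isomorphism is computed by rewriting in the bases, and the algorithm of Lemma 2 applies.

A name of $G$ thus yields a name of $\Phi(G)$. For continuity, fix $G$ and $n$. On the finitely many words of length at most $n$ the algorithm makes finitely many oracle queries about $G$. If $G'$ agrees with $G$ up to the largest length queried, the algorithm runs identically with $G'$, so $\Phi(G')$ agrees with $\Phi(G)$ up to length $n$.

**Step 4: a map back.** Let $\Psi:X_k\to X_K$ send $(G',(g_1,\dots,g_k))$ to the subgroup of $G'$ generated by the elements $\hat s_i(g_1,g_2)$ $(1\le i\le K)$, marked by them. A word of length $n$ in the new generators is a word of length at most $cn$ in the old ones, where $c\ge1$ bounds the lengths of the words $\hat s_i$. So $\Psi$ is computable, and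
$$\text{if two points of }X_k\text{ agree up to length }cn,\text{ their images under }\Psi\text{ agree up to length }n.\tag{11}$$
By (10) and since $G$ embeds in $\Phi(G)$, $\Psi\circ\Phi=\mathrm{id}$.

## 12. Proof of Theorem 2 for $k\ge2$

Put
$$\xi_k=\Phi(\xi),\qquad A_k=\{(G',(g_i))\in X_k:\ g_3=\dots=g_k=1,\ \Psi(G')\in A\}.$$

**Part (1): decidability and computable openness.** $A_k$ is decidable because $A$ is (Lemma 12) and $\Psi$ is computable. If $G'\in A_k$, find $m$ with $\Psi(G')\in\Omega_m$. Let $\ell\ge1$ bound the lengths of the relations of $\mathcal R_m$, written as words; it is computable from $m$. Whether a point lies in $\Omega_m$ depends only on words of length at most $\ell$. By (11), membership in $\{g_3=\dots=g_k=1\}\cap\Psi^{-1}(\Omega_m)$ depends only on words of length at most $c\ell$. So $B(G',2^{-c\ell})\subseteq A_k$. This ball is computed from a name of $G'$, and $A_k$ is open.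

**Part (2): a discontinuity at $\xi_k$.** As $\Psi(\xi_k)=\xi\notin A$ by Lemma 10, $\xi_k\notin A_k$. Choose $m$-separators $\sigma_m$. The points $\Phi(\Gamma_{m,\sigma_m})$ lie in $A_k$, because their last $k-2$ marked elements are $1$ and $\Psi\Phi(\Gamma_{m,\sigma_m})=\Gamma_{m,\sigma_m}\in A$. They converge to $\Phi(\xi)=\xi_k$ by Lemma 11 and the continuity of $\Phi$. So $\xi_k\in\overline{A_k}\setminus A_k$. The function $1_{A_k}$ is computable by part (1). It is $0$ at $\xi_k$ and $1$ on points converging to $\xi_k$, so it is discontinuous at $\xi_k$.

**Part (3), from a selection to a separator.** Let a $Z$-computable selection function be given. For each $a$, apply it to a name of $B(\xi_k,2^{-cL(a)})$ and obtain a point $G'\in A_k\cap B(\xi_k,2^{-cL(a)})$. Then $G=\Psi(G')\in A$, and by (11) it agrees with $\Psi(\xi_k)=\xi$ up to length $L(a)$. Find $m$ with $G\in\Omega_m$. Lemma 10 gives $L(a)<L(m)$, so $a<m$, and $s(a)=\sigma_{G,m}(a)$ is defined. By Lemma 9, $s$ is a separator, and it is $Z$-computable.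

**Part (3), from a separator to a selection.** Let $s$ be a separator computable from $Z$. For each $m$ the restriction $s|_{\{0,\dots,m\}}$ is an $m$-separator. Given a $\tau$-name $(y,n)$ of a ball containing $\xi_k$, compute names of the points $\Phi(\Gamma_{m,\,s|\{0,\dots,m\}})\in A_k$ for $m=0,1,\dots$ and output the first that lies in $B(y,2^{-n})$. The test is decidable from names by (4). The search ends because the ball is open and contains $\xi_k$, and the sequence converges to $\xi_k$ as in part (2).

Computing a separator is equivalent to having PA degree (standard; Jockusch–Soare 1972). Since no separator is computable (Lemma 4), the case of a computable $Z$ gives $\xi_k\notin\overline{A_k}^{+}$.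

As $A_k$ is decidable, hence semi-decidable, the identification condition fails on $X_k$ for every $k\ge2$. On $X_1$ it holds, by Section 3. $\blacksquare$
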